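\title{Operators dominated by the bisublinear maximal function: a logarithmic bound on Banach function spaces}

\begin{abstract}
Let $X$ be a Banach function space over $\mathbf{R}^d$ such that the Hardy--Littlewood maximal operator is bounded on $X$ with norm $A$ and on the K\"othe dual $X'$ with norm $B$. Let $T$ be an operator with $\|(Tf)g\|_{L^1}\le C_T\|M_{1,1}(f,g)\|_{L^1}$, where $M_{1,1}$ is the bisublinear maximal operator. H\"older's inequality gives $\|T\|_{X\to X}\le C_TAB$. We prove $\|T\|_{X\to X}\lesssim_d C_T\max(A,B)(1+\log\min(A,B))$. This establishes, in a stronger form, a conjecture from a paper of Nieraeth, in which the logarithm is taken of $\max(A,B)$. The core is an $L^1$ estimate for $M_{1,1}(F,G)$ when $F$ and $G$ are $A_1$ weights, proved by deciding cube by cube which of the two weights to average. We also show that $\max(A,B)$ is a lower bound for the best constant in the $L^1$ estimate for $M_{1,1}$ on $X\times X'$, and that in dimension one the logarithm cannot be replaced by a more slowly growing function.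
\end{abstract}

\section{The problem and the results}

\subsection{Banach function spaces and maximal operators}

Let $d\ge1$. A \emph{Banach function space} over $\mathbf{R}^d$ is a linear space $X$ of (equivalence classes of) measurable functions on $\mathbf{R}^d$ with a complete norm $\|\cdot\|_X$ that has the following three properties.
\begin{itemize}
\item[(a)] \emph{Ideal property.} If $f\in X$ and $g$ is measurable with $|g|\le|f|$ a.e., then $g\in X$ and $\|g\|_X\le\|f\|_X$.
\item[(b)] \emph{Fatou property.} If $0\le f_k\uparrow f$ a.e., $f_k\in X$ and $\sup_k\|f_k\|_X<\infty$, then $f\in X$ and $\|f\|_X=\sup_k\|f_k\|_X$.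
\item[(c)] \emph{Saturation.} Every set of positive measure contains a subset $E$ of positive measure with $\mathbf{1}_E\in X$.
\end{itemize}
The \emph{K\"othe dual} $X'$ consists of the measurable $g$ with $\|g\|_{X'}:=\sup_{\|f\|_X\le1}\|fg\|_{L^1}<\infty$. By definition H\"older's inequality $\|fg\|_{L^1}\le\|f\|_X\|g\|_{X'}$ holds. We use the standard facts that $X'$ is again a Banach function space, that $X''=X$ isometrically, and that
\begin{equation}\label{eq:norm}
\|h\|_X=\sup_{\|g\|_{X'}=1}\|hg\|_{L^1}\qquad\text{for measurable }h,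
\end{equation}
where the left side is read as $\infty$ if $h\notin X$. The model case is $X=L^p(\mathbf{R}^d)$, $X'=L^{p'}(\mathbf{R}^d)$ with $\frac1p+\frac1{p'}=1$.

Cubes have sides parallel to the axes. For a cube $Q$ and a measurable $f$ put $\langle f\rangle_Q:=\frac1{|Q|}\int_Q|f|\,\mathrm{d}x\in[0,\infty]$. The Hardy--Littlewood maximal operator and its bisublinear version are
\[
Mf:=\sup_Q\langle f\rangle_Q\mathbf{1}_Q,\qquad M_{1,1}(f,g):=\sup_Q\langle f\rangle_Q\langle g\rangle_Q\mathbf{1}_Q,
\]
with suprema over all cubes and the convention $0\cdot\infty=0$. It does not matter which faces belong to a cube. For locally integrable functions the averages depend continuously on the cube, so any cube may be replaced by a slightly larger open one; and if $f$ is not locally integrable, then $Mf\equiv\infty$, and $M_{1,1}(f,g)\equiv\infty$ unless $g=0$ a.e. With open cubes the superlevel sets of both functions are open, so both functions are measurable. Throughout,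
\[
A:=\|M\|_{X\to X},\qquad B:=\|M\|_{X'\to X'}.
\]
If $A<\infty$, every $f\in X$ is locally integrable, so $Mf\ge|f|$ a.e.\ by the Lebesgue differentiation theorem, and $A\ge1$; the same holds for $B$. All logarithms are natural.

\subsection{The question}

Let $T$ be a linear or sublinear operator defined on the space $L^\infty_c(\mathbf{R}^d)$ of bounded measurable functions with compact support, with $Tf$ measurable for each $f$. We consider the condition
\begin{equation}\label{eq:star}
\|(Tf)g\|_{L^1}\le C_T\|M_{1,1}(f,g)\|_{L^1}\qquad\text{for all }f\in L^\infty_c(\mathbf{R}^d)\text{ and all measurable }g,\tag{$*$}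
\end{equation}
and we put $\|T\|_{X\to X}:=\sup\{\|Tf\|_X/\|f\|_X: f\in X\cap L^\infty_c(\mathbf{R}^d),\ f\ne0\}$.

Condition \eqref{eq:star} says that $T$ couples $f$ and $g$ only through their averages over a common cube. The simplest example is $Tf=\langle f\rangle_Q\mathbf{1}_Q$ for a fixed cube $Q$: here $\|(Tf)g\|_{L^1}=\langle f\rangle_Q\langle g\rangle_Q|Q|$, and $C_T=1$ works. The operator $M$ itself satisfies \eqref{eq:star} (Proposition~\ref{prop:M}), and so does the Hilbert transform $Hf(x)=\frac1\pi\,\mathrm{p.v.}\int\frac{f(y)}{x-y}\,\mathrm{d}y$ on $\mathbf{R}$, a known fact that only serves to interpret Theorem~\ref{thm:LLO} and Corollary~\ref{cor:sharp}.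

The right side of \eqref{eq:star} does not involve $T$, so one number controls all such operators on $X$:
\[
N(X):=\sup\{\|M_{1,1}(f,g)\|_{L^1}:\ \|f\|_X\le1,\ \|g\|_{X'}\le1\}.
\]
Indeed, for $f\in X\cap L^\infty_c(\mathbf{R}^d)$, formula \eqref{eq:norm} and \eqref{eq:star} give
\begin{equation}\label{eq:TN}
\|Tf\|_X=\sup_{\|g\|_{X'}=1}\|(Tf)g\|_{L^1}\le C_T\sup_{\|g\|_{X'}=1}\|M_{1,1}(f,g)\|_{L^1}\le C_TN(X)\|f\|_X.
\end{equation}
Since $M_{1,1}(f,g)\le Mf\cdot Mg$, H\"older's inequality yields $N(X)\le AB$, and hence the known bound $\|T\|_{X\to X}\le C_TAB$.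

This product bound lets $f$ and $g$ choose different cubes, which can be wasteful. Take $f=\mathbf{1}_{[0,1]}$, $g=\mathbf{1}_{[R,R+1]}$ with $R>2$, and $x\in[0,1]$. Then $Mf(x)\,Mg(x)\ge\frac1{R+1}$, whereas an interval that contains $x$ and meets $[R,R+1]$ has length at least $R-1$, so $M_{1,1}(f,g)(x)\le(R-1)^{-2}$. In the other direction we shall see that $N(X)\gtrsim_d\max(A,B)$. Thus
\[
\max(A,B)\ \lesssim_d\ N(X)\ \le\ \max(A,B)\cdot\min(A,B).
\]
When one of the two norms stays bounded, the two sides agree up to a constant. This happens for $X=L^p$, $1<p<\infty$: the textbook bound $\|M\|_{L^p\to L^p}\le c_d\,p'$ gives $\min(A,B)\le c_d\min(p,p')\le2c_d$. The question has content when $A$ and $B$ are both large: if both are of size $t$, the truth lies between $t$ and $t^2$.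

The first guess is $t$, and it is wrong. For a weight $w$ on $\mathbf{R}$, that is, a measurable function with $0<w<\infty$ a.e., let $L^2_w(\mathbf{R})$ be the space of measurable $f$ with $\|fw\|_{L^2}<\infty$, with this norm. It is a Banach function space with K\"othe dual $L^2_{1/w}(\mathbf{R})$. Write $w^2\in A_2$ if $\sup_I\langle w^2\rangle_I\langle w^{-2}\rangle_I<\infty$, the supremum over intervals $I$. The condition is symmetric in $w$ and $1/w$, and it is a textbook fact that it makes $M$ bounded on $L^2_w(\mathbf{R})$, so $A$ and $B$ are finite for these spaces. We use the following result of Lerner, Li and Ombrosi without proof; implicit constants are independent of $w$ and $t$.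

\begin{theorem}[Lerner, Li, Ombrosi]\label{thm:LLO}
If $\phi$ is an increasing function such that $\|H\|_{X\to X}\lesssim\phi(\max(A,B))$ for all $X=L^2_w(\mathbf{R})$ with $w^2\in A_2$, then $\phi(t)\gtrsim t(1+\log t)$ for $t\ge1$.
\end{theorem}

So $t(1+\log t)$ is the smallest growth that can be hoped for in dimension one. The following conjecture, posed in \cite{Nieraeth}, says that this growth suffices in general.

\medskip
\noindent\textbf{Conjecture.} \emph{If $T$ satisfies \eqref{eq:star} and $X$ is a Banach function space such that $M$ is bounded on $X$ and on $X'$, then $\|T\|_{X\to X}\lesssim_d C_T\max(A,B)\big(1+\log\max(A,B)\big)$, with an implicit constant that depends only on $d$.}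

\subsection{Results}

We prove the conjecture with the smaller of the two norms in the logarithm.

\begin{theorem}\label{thm:main}
Let $T$ satisfy \eqref{eq:star} and let $M$ be bounded on $X$ and on $X'$. Then, with $C_d=192\cdot288^d$,
\[
\|T\|_{X\to X}\le C_T\,N(X),\qquad N(X)\le C_d\max(A,B)\big(1+\log\min(A,B)\big).
\]
In particular $\|T\|_{X\to X}\le C_d\,C_T\max(A,B)(1+\log\max(A,B))$, so the conjecture holds.
\end{theorem}

Since $1+\log t\le t$ for $t\ge1$, Theorem~\ref{thm:main} contains the product bound $C_TAB$ up to a dimensional constant; the conjectured bound alone does not, as it loses a logarithm when $\min(A,B)$ stays bounded. Neither factor of the new bound can be improved, in the sense of the next two statements.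

\begin{theorem}\label{thm:converse}
If $N(X)<\infty$, then $M$ is bounded on $X$ and on $X'$, and $\max(A,B)\le4\cdot12^d\,N(X)$. Hence $N(X)<\infty$ if and only if $M$ is bounded on $X$ and on $X'$, and then
\[
\frac1{4\cdot12^d}\max(A,B)\le N(X)\le C_d\max(A,B)\big(1+\log\min(A,B)\big).
\]
\end{theorem}

\begin{corollary}\label{cor:sharp}
Let $\psi:[1,\infty)\to(0,\infty)$ be increasing and suppose that $\|H\|_{X\to X}\lesssim\max(A,B)\,\psi(\min(A,B))$ for all $X=L^2_w(\mathbf{R})$ with $w^2\in A_2$. Then $\psi(t)\gtrsim1+\log t$. So the logarithm of the minimum in Theorem~\ref{thm:main} cannot be replaced by a more slowly growing function.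
\end{corollary}

\begin{proof}
Since $\psi$ is increasing, $\psi(\min(A,B))\le\psi(\max(A,B))$, so $\|H\|_{X\to X}\lesssim\phi(\max(A,B))$ with the increasing function $\phi(t)=t\psi(t)$. Theorem~\ref{thm:LLO} gives $t\psi(t)\gtrsim t(1+\log t)$.
\end{proof}

The heart of the matter involves no function space. A function $F\ge0$ with $MF\le\alpha F$ a.e.\ is called an \emph{$A_1$ weight} with constant at most $\alpha$: at almost every point it is at least $1/\alpha$ times each average over a cube containing that point.

\begin{theorem}\label{thm:weights}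
Let $\alpha,\beta\ge1$ and let $F,G:\mathbf{R}^d\to[0,\infty)$ be measurable, not a.e.\ zero, with $MF\le\alpha F$ and $MG\le\beta G$ a.e. Then
\[
\|M_{1,1}(F,G)\|_{L^1}\le6\cdot288^d\,\big[\alpha(1+\log\beta)+\beta(1+\log\alpha)\big]\,\|FG\|_{L^1}.
\]
\end{theorem}

After two preliminary lemmas, Section~\ref{sec:weights} proves Theorem~\ref{thm:weights}. Section~\ref{sec:main} deduces Theorem~\ref{thm:main} by majorizing $f\in X$ and $g\in X'$ by $A_1$ weights with constants $2A$ and $2B$. Section~\ref{sec:converse} proves Theorem~\ref{thm:converse}.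

\section{Testing against the dual, and shifted dyadic lattices}

Twice we shall construct a function as an increasing limit that may a priori be infinite on a set of positive measure. Saturation rules this out.

\begin{lemma}\label{lem:test}
Let $X$ be a Banach function space, let $h:\mathbf{R}^d\to[0,\infty]$ be measurable, and let $K<\infty$ satisfy $\int h|g|\le K\|g\|_{X'}$ for all $g\in X'$. Then $h<\infty$ a.e., $h\in X$ and $\|h\|_X\le K$.
\end{lemma}

\begin{proof}
If $\{h=\infty\}$ had positive measure, saturation of $X'$ would give a subset $E$ of positive measure with $\mathbf{1}_E\in X'$, and $\infty=\int h\mathbf{1}_E\le K\|\mathbf{1}_E\|_{X'}<\infty$. So $h$ is finite a.e., and \eqref{eq:norm} gives the rest.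
\end{proof}

Stopping-time arguments need families of cubes in which any two are nested or disjoint. One dyadic lattice does not suffice to control all cubes: $[-\varepsilon,\varepsilon]$ lies in no interval $2^{-k}[z,z+1)$ with $k,z\in\mathbf{Z}$. Shifts by one third repair this. For $\tau\in\{0,\frac13\}^d$ let
\[
\mathcal{D}^\tau:=\big\{2^{-k}\big([0,1)^d+z+(-1)^k\tau\big):\ k\in\mathbf{Z},\ z\in\mathbf{Z}^d\big\},
\]
and call $k$ the level of the cube. For a family $\mathcal{D}$ of cubes, $M^{\mathcal{D}}$ and $M^{\mathcal{D}}_{1,1}$ denote the maximal operators with suprema over $Q\in\mathcal{D}$ only.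

\begin{lemma}\label{lem:lattice}
\begin{itemize}
\item[(i)] In each $\mathcal{D}^\tau$, the cubes of level $k$ partition $\mathbf{R}^d$, and each cube of level $k-1$ is the union of $2^d$ cubes of level $k$. Hence two cubes of $\mathcal{D}^\tau$ are nested or disjoint, and each $Q\in\mathcal{D}^\tau$ has a parent $\widehat Q\in\mathcal{D}^\tau$ with $Q\subset\widehat Q$ and $|\widehat Q|=2^d|Q|$.
\item[(ii)] Every cube $P$ is contained in some $Q\in\bigcup_\tau\mathcal{D}^\tau$ with $|Q|\le6^d|P|$.
\item[(iii)] For measurable $f,g$, with sums over the $2^d$ values of $\tau$,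
\[
Mf\le6^d\sum_\tau M^{\mathcal{D}^\tau}f,\qquad M_{1,1}(f,g)\le36^d\sum_\tau M^{\mathcal{D}^\tau}_{1,1}(f,g).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(i) In the $i$th coordinate the endpoints of level $k$ form the set $2^{-k}(\mathbf{Z}+(-1)^k\tau_i)$. It suffices to show that endpoints of level $k-1$ are endpoints of level $k$, for then each interval of level $k-1$ is the union of two intervals of level $k$. For $\tau_i=0$ we have $2^{-k+1}z=2^{-k}\cdot2z$. For $\tau_i=\frac13$ the alternating sign is what makes it work:
\[
2^{-k+1}\Big(z+\frac{(-1)^{k-1}}3\Big)=2^{-k}\Big(2z-\frac{2(-1)^k}3\Big)=2^{-k}\Big(2z-(-1)^k+\frac{(-1)^k}3\Big).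
\]

(ii) Let $\ell$ be the side length of $P$ and choose $\delta=2^{-k}$ with $3\ell<\delta\le6\ell$. The sets $\delta\mathbf{Z}$ and $\delta(\mathbf{Z}+\frac{(-1)^k}3)$ are at distance $\delta/3>\ell$, so the closed $i$th side of $P$ misses one of them. Choose $\tau_i\in\{0,\frac13\}$ so that it misses $\delta(\mathbf{Z}+(-1)^k\tau_i)$. Then $P$ lies in one cube $Q\in\mathcal{D}^\tau$ of level $k$, and $|Q|=\delta^d\le6^d|P|$.

(iii) With $P\subseteq Q$ as in (ii), $\langle f\rangle_P\le\frac{|Q|}{|P|}\langle f\rangle_Q\le6^d\langle f\rangle_Q$, and the same holds for $g$.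
\end{proof}

\section{Two $A_1$ weights}\label{sec:weights}

\subsection{One cube}

The pointwise bound $M_{1,1}(F,G)\le MF\cdot MG\le\alpha\beta FG$ gives Theorem~\ref{thm:weights} with the constant $\alpha\beta$, and pointwise nothing better is true. On $\mathbf{R}$ let $F=G=1$ on $[0,1]$, and $F=\alpha$, $G=\beta$ elsewhere. Then $MF\le\alpha\le\alpha F$ and $MG\le\beta\le\beta G$, while the averages over $[-R,R]$ tend to $\alpha$ and $\beta$, so that $M_{1,1}(F,G)=\alpha\beta FG$ on $[0,1]$. The gain must come from integration.

It is visible on a single cube. The contribution of $Q$ to the integral of $M_{1,1}(F,G)$ is $\langle F\rangle_Q\langle G\rangle_Q|Q|$, and this can be written in two ways: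
\begin{equation}\label{eq:onecube}
\langle F\rangle_Q\langle G\rangle_Q|Q|=\int_Q\langle F\rangle_Q\,G\le\alpha\int_QFG,\qquad
\langle F\rangle_Q\langle G\rangle_Q|Q|=\int_QF\,\langle G\rangle_Q\le\beta\int_QFG.
\end{equation}
One of the two averages is undone for free, and only one $A_1$ constant is paid.

In general $\int M_{1,1}(F,G)$ is controlled by a sum of such contributions over stopping cubes, and these overlap. With the first form in \eqref{eq:onecube}, the point $x$ is charged $G(x)\sum_{Q\ni x}\langle F\rangle_Q$. Each term of the sum is at most $\alpha F(x)$, and the whole sum is comparable to its largest term if the averages of $F$ grow geometrically as the cubes shrink. But the stopping construction makes only the product $\langle F\rangle_Q\langle G\rangle_Q$ grow geometrically. We must therefore decide, cube by cube, which factor is responsible for the growth, and use the corresponding form in \eqref{eq:onecube}.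

\subsection{A chain of cubes}

Along a chain of stopping cubes $\dots\supseteq Q_{j-1}\supseteq Q_j$ put $u_i=\langle F\rangle_{Q_i}$ and $v_i=\langle G\rangle_{Q_i}$. We shall see that these positive numbers satisfy, for a fixed $a>1$,
\begin{equation}\label{eq:seq}
a^i<u_iv_i\le a^{i+1}\quad(i\le j),\qquad u_{l}\le\alpha u_i,\quad v_{l}\le\beta v_i\quad(l\le i\le j).
\end{equation}
The product grows geometrically, and each factor is nondecreasing up to its $A_1$ constant.

Take first $\alpha=\beta=1$ and $a=4$. Then $u_{j-2}v_{j-2}\le4^{j-1}<\frac14u_jv_j$, so $u_{j-2}<\frac12u_j$ or $v_{j-2}<\frac12v_j$. In the first case monotonicity gives $u_i<\frac12u_j$ for all $i\le j-2$. Call such $j$ of type~I. Among the type~I indices of a given parity, $u$ more than doubles from one to the next, so the sum of $u_j$ over type~I indices is at most two geometric series, that is, $4\sup_ju_j$. The remaining indices are handled with $v$. This is the whole mechanism.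

For general $\alpha,\beta$ the same pigeonhole argument works with a longer gap. If $a^{r-1}\ge4\alpha\beta$, then $u_{j-r}v_{j-r}<a^{1-r}u_jv_j\le\frac{u_j}{2\alpha}\cdot\frac{v_j}{2\beta}$, so for instance $u_{j-r}<\frac{u_j}{2\alpha}$, and $u_i\le\alpha u_{j-r}<\frac12u_j$ for $i\le j-r$. There are now $r$ residue classes, with $r$ of order $1+\log(\alpha\beta)$, and the resulting constant is of order $(\alpha+\beta)(1+\log(\alpha\beta))$. That is the size in the conjecture. But for bounded $\beta$ and large $\alpha$ it is worse than the trivial constant $\alpha\beta$, which suggests that the gap multiplying $\alpha$ should depend on $\beta$ alone. The next lemma confirms this: the two types get different gaps, and each gap is governed by the constant of the other sequence.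

\begin{lemma}\label{lem:dichotomy}
Let $a>1$, $\alpha,\beta\ge1$, $j\in\mathbf{Z}$, and let $(u_i)_{i\le j}$, $(v_i)_{i\le j}$ be positive numbers satisfying \eqref{eq:seq}. Let $m,n\ge1$ be integers with $a^{m-1}>4\beta$ and $a^{n-1}>4\alpha$. Then at least one of the following holds:
\begin{itemize}
\item[(I)] $u_i<\frac12u_j$ for all $i\le j-m$;
\item[(II)] $v_i<\frac12v_j$ for all $i\le j-n$.
\end{itemize}
\end{lemma}

\begin{proof}
For $i\le j$ we have $u_i\le a^{i+1}/v_i$ and $u_j>a^j/v_j$, hence
\begin{equation}\label{eq:trade}
u_i<a^{i+1-j}\,\frac{v_j}{v_i}\,u_j .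
\end{equation}
So $u_i$ is small wherever $v_i$ is not much smaller than $v_j$. Suppose (II) fails: there is $l\le j-n$ with $v_l\ge\frac12v_j$. Let $i\le j-m$.

If $i\ge l$, the lower bound for $v_l$ propagates forward at the cost of $\beta$: $v_i\ge v_l/\beta\ge v_j/(2\beta)$. By \eqref{eq:trade}, $u_i<2\beta a^{i+1-j}u_j\le2\beta a^{1-m}u_j<\frac12u_j$.

If $i<l$, we have no lower bound for $v_i$. Instead, \eqref{eq:trade} at the index $l$ gives $u_l<2a^{l+1-j}u_j\le2a^{1-n}u_j$, and this upper bound propagates backward at the cost of $\alpha$: $u_i\le\alpha u_l<2\alpha a^{1-n}u_j<\frac12u_j$. So (I) holds.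
\end{proof}

\begin{remark}\label{rem:gap}
The gap $m$ in the lemma must grow like $\log\beta$, even when $\alpha=1$ and $n$ is arbitrarily large. Let $j=0$ and $s\ge1$; put $u_i=1$ for $-s\le i\le0$, $u_i=a^i$ for $i<-s$, and $v_i=a^{i+1}/u_i$. Then $u$ is nondecreasing and $a^{1-s}\le v_i\le a$, so \eqref{eq:seq} holds with $\alpha=1$, $\beta=a^s$. Since $v_i=a=v_0$ for all $i<-s$, (II) fails for every $n$; since $u_{-s}=u_0$, (I) fails for $m\le s=\log\beta/\log a$.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:weights}}

We may assume $\int FG<\infty$. Off a null set $Z$ we have $MF\le\alpha F$ and $MG\le\beta G$, that is,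
\begin{equation}\label{eq:A1pt}
\langle F\rangle_Q\le\alpha F(x),\qquad\langle G\rangle_Q\le\beta G(x)\qquad\text{for all }x\notin Z\text{ and all cubes }Q\ni x.
\end{equation}
As $F$ is finite, all its averages are finite. As $F$ is not a.e.\ zero, every point lies in a cube on which $F$ has positive average, so $F>0$ off $Z$ and all averages of $F$ are positive. The same holds for $G$. Averaging \eqref{eq:A1pt} over $x$ in a subcube gives
\begin{equation}\label{eq:A1av}
Q'\subseteq Q\quad\Longrightarrow\quad\langle F\rangle_Q\le\alpha\langle F\rangle_{Q'},\qquad\langle G\rangle_Q\le\beta\langle G\rangle_{Q'}.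
\end{equation}
Fix a lattice $\mathcal{D}=\mathcal{D}^\tau$, and put $p(Q):=\langle F\rangle_Q\langle G\rangle_Q\in(0,\infty)$ and $a:=4^d$.

\medskip
\noindent\emph{Step 1: stopping cubes.} We decompose the level sets of $M^{\mathcal{D}}_{1,1}(F,G)$ into maximal cubes; the integrability of $FG$ is used here, to ensure that they exist. By \eqref{eq:A1pt}, $p(Q)\le\alpha\beta F(x)G(x)$ for a.e.\ $x\in Q$, so $p(Q)\le\alpha\beta\langle FG\rangle_Q\le\alpha\beta\|FG\|_{L^1}/|Q|$, which tends to $0$ as $|Q|\to\infty$. Hence, for $j\in\mathbf{Z}$, every $Q\in\mathcal{D}$ with $p(Q)>a^j$ lies in a maximal cube of $\mathcal{D}$ with this property. Let $\mathcal{Q}_j$ be the family of these maximal cubes. They are pairwise disjoint, and their union is $\Omega_j:=\{M^{\mathcal{D}}_{1,1}(F,G)>a^j\}$.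

If $Q\in\mathcal{Q}_j$, then $p(\widehat Q)\le a^j$ by maximality, and passing from $\widehat Q$ to $Q$ increases each average by a factor at most $2^d$. This is why $a=4^d$ was chosen:
\begin{equation}\label{eq:level}
a^j<p(Q)\le a^{j+1}\qquad(Q\in\mathcal{Q}_j).
\end{equation}
In particular a cube belongs to at most one family $\mathcal{Q}_j$.

We have $0<M^{\mathcal{D}}_{1,1}(F,G)\le\alpha\beta FG<\infty$ a.e., so almost every point lies in exactly one set $\Omega_j\setminus\Omega_{j+1}$, on which the maximal function is at most $a^{j+1}$. With the lower bound in \eqref{eq:level},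
\begin{equation}\label{eq:sum}
\int M^{\mathcal{D}}_{1,1}(F,G)\le\sum_ja^{j+1}|\Omega_j|=a\sum_j\sum_{Q\in\mathcal{Q}_j}a^j|Q|\le a\sum_j\sum_{Q\in\mathcal{Q}_j}\langle F\rangle_Q\langle G\rangle_Q|Q|.
\end{equation}

\medskip
\noindent\emph{Step 2: two types of cubes.} Let $Q\in\mathcal{Q}_j$ and $i\le j$. Since $p(Q)>a^i$, there is a unique $Q_i\in\mathcal{Q}_i$ with $Q\subseteq Q_i$, the \emph{ancestor} of $Q$ in $\mathcal{Q}_i$, and $Q_j=Q$. If $l\le i\le j$, the ancestor of $Q_i$ in $\mathcal{Q}_l$ contains $Q$ and so equals $Q_l$; thus $Q_i\subseteq Q_l$. By \eqref{eq:level} and \eqref{eq:A1av}, the numbers $u_i=\langle F\rangle_{Q_i}$ and $v_i=\langle G\rangle_{Q_i}$ satisfy \eqref{eq:seq}.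

Let $m,n\ge1$ be the least integers with $a^{m-1}>4\beta$ and $a^{n-1}>4\alpha$. Call $Q$ of type~I or of type~II if its sequences satisfy (I) or (II) of Lemma~\ref{lem:dichotomy}. By the lemma every stopping cube has at least one type. The type is a property of the cube and not of a point in it; this is needed because the choice between the two forms in \eqref{eq:onecube} is made for the whole cube.

\medskip
\noindent\emph{Step 3: summation.} By Tonelli's theorem,
\[
\sum_{Q\text{ of type I}}\langle F\rangle_Q\langle G\rangle_Q|Q|=\int G(x)\,\Sigma(x)\,\mathrm{d}x,\qquad\Sigma(x):=\sum_{Q\ni x,\ Q\text{ of type I}}\langle F\rangle_Q .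
\]
Fix $x\notin Z$. For each $j$ at most one cube $Q_j(x)\in\mathcal{Q}_j$ contains $x$; let $J$ be the set of $j$ for which it exists and is of type~I. Let $j<j'$ be elements of $J$ with $j\equiv j'\pmod m$. Then $j\le j'-m$. The ancestor of $Q_{j'}(x)$ in $\mathcal{Q}_j$ contains $x$, so it is $Q_j(x)$, and property (I) of $Q_{j'}(x)$ gives $\langle F\rangle_{Q_j(x)}<\frac12\langle F\rangle_{Q_{j'}(x)}$. For $j_1<\dots<j_r$ in $J$ and in one residue class, this and \eqref{eq:A1pt} give
\[
\sum_{k=1}^r\langle F\rangle_{Q_{j_k}(x)}\le\sum_{k=1}^r2^{k-r}\langle F\rangle_{Q_{j_r}(x)}\le2\alpha F(x).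
\]
All finite partial sums over a class obey this bound, and there are $m$ classes, so $\Sigma(x)\le2m\alpha F(x)$. The type~I cubes contribute at most $2m\alpha\int FG$. For type~II cubes we use the second form in \eqref{eq:onecube} and exchange $(F,\alpha,m)$ with $(G,\beta,n)$; they contribute at most $2n\beta\int FG$. By \eqref{eq:sum},
\[
\int M^{\mathcal{D}}_{1,1}(F,G)\le2\cdot4^d\,(m\alpha+n\beta)\int FG.
\]

\medskip
\noindent\emph{Step 4: constants.} Since $a^0=1<4\beta$, we have $m\ge2$, and minimality gives $a^{m-2}\le4\beta$. As $\log a\ge\log4>1$,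
\[
m\le2+\frac{\log4+\log\beta}{\log a}\le3+\log\beta\le3(1+\log\beta),
\]
and in the same way $n\le3(1+\log\alpha)$. So $\int M^{\mathcal{D}}_{1,1}(F,G)\le6\cdot4^d[\alpha(1+\log\beta)+\beta(1+\log\alpha)]\int FG$ for each of the $2^d$ lattices. Lemma~\ref{lem:lattice}(iii) costs a factor $36^d\cdot2^d$, and $4\cdot36\cdot2=288$. \qed

\medskip
The $A_1$ conditions played two roles. In the pointwise form \eqref{eq:A1pt} they bound the top term of each geometric series, which produces the linear factors $\alpha$ and $\beta$. In the averaged form \eqref{eq:A1av} they fix the number of series, which produces the logarithms.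

\section{From weights to spaces}\label{sec:main}

Functions $f\in X$ and $g\in X'$ need not be $A_1$ weights. But $M_{1,1}$ is monotone in $|f|$ and $|g|$, so it suffices to majorize them by $A_1$ weights of comparable norm. The Rubio de Francia iteration does this, and it converts the operator norm of $M$ into an $A_1$ constant. This is the only place where the boundedness of $M$ is used.

\begin{lemma}\label{lem:rdf}
Let $Y$ be a Banach function space with $K:=\|M\|_{Y\to Y}<\infty$, and let $h\in Y$. Put $M^0|h|:=|h|$, $M^{k+1}|h|:=M(M^k|h|)$ and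
\[
\mathcal{R}h:=\sum_{k\ge0}\frac{M^k|h|}{(2K)^k}.
\]
Then $|h|\le\mathcal{R}h<\infty$ a.e., $\|\mathcal{R}h\|_Y\le2\|h\|_Y$, and $M(\mathcal{R}h)\le2K\,\mathcal{R}h$.
\end{lemma}

\begin{proof}
The term $k=0$ gives $|h|\le\mathcal{R}h$. The $k$th term has norm at most $2^{-k}\|h\|_Y$, so monotone convergence and H\"older's inequality give $\int(\mathcal{R}h)|g|\le\sum_k2^{-k}\|h\|_Y\|g\|_{Y'}=2\|h\|_Y\|g\|_{Y'}$ for $g\in Y'$. Lemma~\ref{lem:test} yields finiteness a.e.\ and the norm bound. For a cube $Q\ni x$, again by monotone convergence,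
\[
\langle\mathcal{R}h\rangle_Q=\sum_{k\ge0}\frac{\langle M^k|h|\rangle_Q}{(2K)^k}\le\sum_{k\ge0}\frac{M^{k+1}|h|(x)}{(2K)^k}=2K\sum_{k\ge1}\frac{M^k|h|(x)}{(2K)^k}\le2K\,\mathcal{R}h(x).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first inequality is \eqref{eq:TN}. For the second, let $f\in X$ and $g\in X'$ be nonzero; if one of them is zero, $M_{1,1}(f,g)=0$. Apply Lemma~\ref{lem:rdf} to $f$ in $X$ and to $g$ in the Banach function space $X'$, and redefine the resulting functions $F$ and $G$ to be $0$ on the null sets where they are infinite. Then $F\ge|f|$ and $G\ge|g|$ a.e., so neither is a.e.\ zero, and Theorem~\ref{thm:weights} applies with $\alpha=2A$ and $\beta=2B$. We have $\|FG\|_{L^1}\le\|F\|_X\|G\|_{X'}\le4\|f\|_X\|g\|_{X'}$, and $1+\log(2t)\le2(1+\log t)$ for $t\ge1$ because $\log2\le1$. Hence $\alpha(1+\log\beta)+\beta(1+\log\alpha)\le4[A(1+\log B)+B(1+\log A)]$, and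
\[
\|M_{1,1}(f,g)\|_{L^1}\le\|M_{1,1}(F,G)\|_{L^1}\le96\cdot288^d\,\big[A(1+\log B)+B(1+\log A)\big]\,\|f\|_X\|g\|_{X'}.
\]
The function $t\mapsto t/(1+\log t)$ has derivative $\log t/(1+\log t)^2\ge0$ on $[1,\infty)$. If $A\ge B$, then $B/(1+\log B)\le A/(1+\log A)$, that is, $B(1+\log A)\le A(1+\log B)$, and the bracket is at most $2A(1+\log B)$. If $B\ge A$, it is at most $2B(1+\log A)$ by the same inequality with $A$ and $B$ exchanged. In both cases it is at most $2\max(A,B)(1+\log\min(A,B))$.
\end{proof}

\section{The lower bound for $N(X)$}\label{sec:converse}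

Theorem~\ref{thm:converse} rests on the fact that $M$ satisfies \eqref{eq:star}, and does so for all locally integrable $f$. The difficulty is that $\int(Mf)|g|$ pairs an average of $f$ with the values of $g$ at points, while $M_{1,1}(f,g)$ pairs averages with averages. We therefore bound $Mf$ by a sum of averages over a selected family of cubes, on which $g$ can be averaged too; the family must be so thin that its cubes own disjoint pieces of comparable measure.

\begin{proposition}\label{prop:M}
If $f$ is locally integrable and $g$ is measurable, then $\|(Mf)g\|_{L^1}\le4\cdot12^d\,\|M_{1,1}(f,g)\|_{L^1}$.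
\end{proposition}

\begin{proof}
Fix $\mathcal{D}=\mathcal{D}^\tau$ and a finite family $\mathcal{F}\subset\mathcal{D}$; finiteness ensures that maximal and minimal cubes exist.

\emph{Principal cubes.} For $Q\in\mathcal{F}$, the \emph{children} of $Q$ are the maximal cubes among the $Q'\in\mathcal{F}$ with $Q'\subseteq Q$ and $\langle f\rangle_{Q'}>2\langle f\rangle_Q$. Since $\langle f\rangle_Q<\infty$, they are proper subcubes of $Q$; they are pairwise disjoint. Let $\mathcal{S}$ consist of the maximal cubes of $\mathcal{F}$, their children, the children of those, and so on. For $Q\in\mathcal{S}$ let $E_Q$ be $Q$ minus the union of its children. If $\langle f\rangle_Q=0$, there are no children. Otherwise each child satisfies $|Q'|<\frac1{2\langle f\rangle_Q}\int_{Q'}|f|$, so the children have total measure at most $\frac1{2\langle f\rangle_Q}\int_Q|f|=\frac12|Q|$. In both cases $|E_Q|\ge\frac12|Q|$.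

\emph{The sets $E_Q$ are pairwise disjoint.} It suffices to show that if $R\subsetneq Q$ are in $\mathcal{S}$, then $R$ lies in a child of $Q$. Take chains $Q^0\supsetneq\dots\supsetneq Q^s=Q$ and $R^0\supsetneq\dots\supsetneq R^t=R$ that start at maximal cubes of $\mathcal{F}$ and in which each cube is a child of the one before. Both $Q^0$ and $R^0$ contain $R$, so $Q^0=R^0$. Suppose $Q^k=R^k$ with $k\le s$. Then $R\subsetneq Q\subseteq R^k$, so $k<t$. If $k<s$, the cubes $Q^{k+1}$ and $R^{k+1}$ are children of the same cube and both contain $R$, so they are equal. By induction $R^s=Q$ and $s<t$, so $R\subseteq R^{s+1}$, a child of $Q$.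

\emph{Pointwise bound.} Let $P\in\mathcal{F}$ and let $Q$ be the minimal cube of $\mathcal{S}$ containing $P$. Then $\langle f\rangle_P\le2\langle f\rangle_Q$, since otherwise $P$ would lie in a child of $Q$, a smaller cube of $\mathcal{S}$. Hence $M^{\mathcal{F}}f\le2\sum_{Q\in\mathcal{S}}\langle f\rangle_Q\mathbf{1}_Q$.

\emph{Conclusion.} Since $\langle f\rangle_Q\langle g\rangle_Q\le M_{1,1}(f,g)$ on $E_Q\subseteq Q$,
\[
\int(M^{\mathcal{F}}f)|g|\le2\sum_{Q\in\mathcal{S}}\langle f\rangle_Q\langle g\rangle_Q|Q|\le4\sum_{Q\in\mathcal{S}}\langle f\rangle_Q\langle g\rangle_Q|E_Q|\le4\int M_{1,1}(f,g).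
\]
The lattice $\mathcal{D}$ is countable, so it is an increasing union of finite families, and monotone convergence gives the same bound for $M^{\mathcal{D}}f$. Lemma~\ref{lem:lattice}(iii) costs a factor $6^d\cdot2^d=12^d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Let $N:=N(X)<\infty$, so that $\|M_{1,1}(f,g)\|_{L^1}\le N\|f\|_X\|g\|_{X'}$ for $f\in X$, $g\in X'$ by homogeneity. Let $f\in X$. A Banach function space may contain functions that are not locally integrable (for $w(x)=\min(|x|,1)$ the function $|x|^{-1}\mathbf{1}_{[0,1]}$ lies in $L^2_w(\mathbf{R})$), so this has to be derived from $N<\infty$. Given a cube $Q$, saturation of $X'$ provides $E\subseteq Q$ of positive measure with $\mathbf{1}_E\in X'$. Then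
\[
\langle f\rangle_Q\,|E|=\langle f\rangle_Q\langle\mathbf{1}_E\rangle_Q|Q|\le\|M_{1,1}(f,\mathbf{1}_E)\|_{L^1}\le N\|f\|_X\|\mathbf{1}_E\|_{X'}<\infty,
\]
so $\langle f\rangle_Q<\infty$. Proposition~\ref{prop:M} now gives $\int(Mf)|g|\le4\cdot12^dN\|f\|_X\|g\|_{X'}$ for all $g\in X'$, and Lemma~\ref{lem:test} gives $Mf\in X$ with $\|Mf\|_X\le4\cdot12^dN\|f\|_X$. Thus $A\le4\cdot12^dN$. Since $M_{1,1}$ is symmetric and $X''=X$ isometrically, $N(X')=N(X)$, and the argument applied to $X'$ gives $B\le4\cdot12^dN$. The equivalence and the two-sided estimate follow by combining this with the bound for $N(X)$ in Theorem~\ref{thm:main}.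
\end{proof}

\begin{thebibliography}{9}
\bibitem{Nieraeth} Zoe Nieraeth, \emph{Extrapolation in general quasi-Banach function spaces}, arXiv:2211.03458 (2022).
\end{thebibliography}
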